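\title{Proper $h$-conflict-free colorings with $\Delta+1$ colors}

\begin{abstract}
A proper coloring of a graph is $h$-conflict-free if every vertex $v$ sees at least $\min\{h,\deg(v)\}$ colors exactly once in its neighborhood. We prove that there are absolute constants $C_0$ and $c>0$ such that every graph of maximum degree $\Delta\ge2$ has a proper $(\Delta+1)$-coloring in which every vertex $v$ of degree at least $C_0\log\Delta$ sees at least $c\deg(v)$ colors exactly once. Hence $\Delta+1$ colors suffice for an $h$-conflict-free coloring whenever the minimum degree $\delta$ is at least $C_0\log\Delta$ and $h\le c\delta$. This proves a conjecture from a paper of Chuet, Dai, Ouyang and Pirot, with $\Delta+1$ in place of $\Delta+O(h)$. The proof colors the graph in random rounds and shows that, around every vertex, the colors that appear once are destroyed at a strictly smaller rate than the uncolored neighbors disappear.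
\end{abstract}

\section{Introduction}

Graphs are finite and simple, $N(v)$ is the neighborhood of a vertex $v$, $d(v)=|N(v)|$ is its degree, and $\log$ is the natural logarithm. A \emph{$k$-coloring} of $G$ is a map from $V(G)$ to $[k]=\{1,\dots,k\}$; it is \emph{proper} if adjacent vertices receive different colors. A color is \emph{unique at $v$} if exactly one vertex of $N(v)$ has it. For an integer $h\ge1$, a proper coloring is \emph{$h$-conflict-free} if every vertex $v$ has at least $\min\{h,d(v)\}$ unique colors, and $\chi^h_{\rm pcf}(G)$ is the least $k$ for which $G$ has an $h$-conflict-free proper $k$-coloring. Throughout, $\Delta$ and $\delta$ are the maximum and minimum degree of $G$.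

The parameter $h$ interpolates between two problems. Without the condition on unique colors, $\Delta+1$ colors suffice: color the vertices one at a time, each with a color missing from its neighborhood. At the other end, if $h\ge d(v)$ then all neighbors of $v$ must receive different colors. For $h\ge\Delta$ this says that any two vertices at distance at most $2$ differ, the greedy bound becomes $\Delta^2+1$, and the quadratic order is needed.

\begin{example}\label{ex:rigid}
A vertex of degree $2$ has a unique color only if its two neighbors differ. Any two vertices of the $5$-cycle are adjacent or have a common neighbor, so $\chi^1_{\rm pcf}(C_5)=5=\Delta^2+1$.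

A projective plane of order $n$ (one exists for every prime $n$) has $n^2+n+1$ points and as many lines; every line contains $n+1$ points, every point lies on $n+1$ lines, and any two points lie on a common line. Its point--line incidence graph is $\Delta$-regular with $\Delta=n+1$. For $h=\Delta$ any two points receive different colors, so $\chi^\Delta_{\rm pcf}\ge n^2+n+1=\Delta^2-\Delta+1$.
\end{example}

When $h$ is a small fraction of $d(v)$, the condition at $v$ looks cheap. Color all vertices independently and uniformly from $[\Delta+1]$, ignoring properness. A given neighbor of $v$ has a color unique at $v$ with probability $(1-\frac1{\Delta+1})^{d(v)-1}\ge e^{-1}$, so $v$ expects at least $d(v)/e$ unique colors. Recoloring one neighbor changes their number by at most $2$, so the number falls below half of its mean with probability $e^{-\Omega(d(v))}$. This is smaller than any fixed power of $1/\Delta$ once $d(v)$ is a large multiple of $\log\Delta$, which is what the Lov\'asz Local Lemma requires. One is led to guess that for $h$ below a constant fraction of $\delta$, in the range of degrees above $\log\Delta$, not many more than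 $\Delta+1$ colors are needed. The following conjecture comes from the paper of Chuet, Dai, Ouyang and Pirot~\cite{CDOP}.

\medskip
\noindent\textbf{Conjecture.} \emph{There are absolute constants $c_1,c_2,C>0$ such that $\chi^h_{\rm pcf}(G)\le\Delta+Ch$ for every graph $G$ and every integer $h$ with $c_1\log\Delta\le h\le c_2\delta$.}
\medskip

We prove that no additional colors are needed.

\begin{theorem}\label{thm:main}
There are absolute constants $C_0>1$ and $c\in(0,1)$ such that every graph of maximum degree $\Delta\ge2$ has a proper $(\Delta+1)$-coloring in which every vertex $v$ with $d(v)\ge C_0\log\Delta$ has at least $c\,d(v)$ unique colors.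
\end{theorem}

\begin{corollary}\label{cor:conj}
If $\Delta\ge2$ and $\delta\ge C_0\log\Delta$, then $\chi^h_{\rm pcf}(G)\le\Delta+1$ for every integer $h$ with $1\le h\le c\delta$. In particular, with $c_1=1$ and $c_2=\min\{c,1/(2C_0)\}$, every integer $h\ge1$ with $c_1\log\Delta\le h\le c_2\delta$ satisfies $\chi^h_{\rm pcf}(G)\le\Delta+1\le\Delta+h$, so the conjecture holds.
\end{corollary}

\begin{proof}
Under the first hypothesis, the coloring of Theorem~\ref{thm:main} gives every vertex $v$ at least $c\,d(v)\ge c\delta\ge h\ge\min\{h,d(v)\}$ unique colors. Under the second, $\Delta\ge\delta\ge2C_0h\ge2$, $\delta\ge2C_0h\ge C_0\log\Delta$ and $h\le c\delta$, so the first statement applies.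
\end{proof}

The number of colors is optimal, since $K_{\Delta+1}$ has no proper $\Delta$-coloring. The incidence graphs of Example~\ref{ex:rigid} have $h=\delta=\Delta$ and need a quadratic number of colors, so the conjecture is false with $c_2=1$. The $5$-cycle shows that Theorem~\ref{thm:main} fails if the condition on $d(v)$ is dropped altogether. The constant $c$ is limited by the following example.

\begin{example}\label{ex:half}
Let $\Delta\ge3$ and consider a proper $(\Delta+1)$-coloring of $K_{\Delta,\Delta}$. The two sides use disjoint sets of colors, so one side uses at most $t=\lfloor(\Delta+1)/2\rfloor<\Delta$ colors. Some color repeats on this side, so each vertex of the other side has at most $t-1\le(\Delta-1)/2$ unique colors. Taking $\Delta$ with $\Delta\ge C_0\log\Delta$, we see that $c<1/2$ in Theorem~\ref{thm:main}.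
\end{example}

The difficulty in turning the random heuristic into a proof is properness. With $\Delta+1$ colors there is no reserve: a vertex that is colored late may have few colors available, or only one, and these may be exactly the colors that are unique at one of its neighbors. Section~\ref{sec:race} defines the coloring procedure, identifies the quantity that decides whether it succeeds, and computes this quantity in three examples that suggest the structural dichotomy behind the proof. Sections~\ref{sec:tools} and~\ref{sec:constants} collect the tools and fix the constants, and Sections~\ref{sec:opening}--\ref{sec:end} contain the proof.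

\section{The procedure and the race it has to win}\label{sec:race}

\subsection{The procedure}

Let $G=(V,E)$ have maximum degree $\Delta$, put $k=\Delta+1$ and
\[q=\Big(1-\frac1k\Big)^{\Delta}=\Big(1+\frac1\Delta\Big)^{-\Delta}\in\Big[\frac1e,\frac12\Big].\]
The procedure has an activation probability $p$ and a number of rounds $m$, both fixed in Section~\ref{sec:constants}.

\emph{Opening.} Every vertex $u$ chooses a uniform color $\varphi(u)\in[k]$ and a coin $\xi_u\in\{0,1\}$ with $\Pr(\xi_u=1)=(1-\frac1k)^{\Delta-d(u)}$, all independently. The vertex $u$ is \emph{retained} if $\xi_u=1$ and $\varphi(w)\ne\varphi(u)$ for all $w\in N(u)$. Thus every vertex is retained with probability exactly $(1-\frac1k)^{\Delta-d(u)}(1-\frac1k)^{d(u)}=q$. The set $R$ of retained vertices is colored by $\varphi$, and $P_1=V\setminus R$ stays uncolored. Let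
\[U_v=\{\alpha\in[k]:\text{exactly one }a\in N(v)\text{ has }\varphi(a)=\alpha,\text{ and this }a\text{ is retained}\}.\]
For $\alpha\in U_v$ we call this vertex $a$ the \emph{carrier} of $\alpha$.

\emph{Rounds $j=1,\dots,m$.} Let $L_j(u)$, the \emph{list} of $u$, be the set of colors that appear on no colored neighbor of $u$ at the start of round $j$. It is nonempty because $k>\Delta$. Every $u\in P_j$ independently becomes \emph{active} with probability $p$ and, if active, \emph{picks} a uniform color from $L_j(u)$. An active vertex is colored with its pick unless an active neighbor made the same pick; in that case it \emph{fails} and takes no part in later rounds. Let $P_{j+1}$ be the set of vertices of $P_j$ that were not active. The partial coloring stays proper, and $L_{j+1}(u)\subseteq L_j(u)$. We write $n_j(u)=|N(u)\cap P_j|$.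

\emph{Completion.} The vertices that are still uncolored are colored greedily.

The outcomes of the opening and of the rounds are selected one after another by the Local Lemma, so that certain counts are close to their means at every vertex simultaneously. The final count of unique colors rests on one observation.

\begin{lemma}\label{lem:count}
Let $U'\subseteq U_v$ be a set of colors none of which is picked by a vertex of $N(v)$ in any round, and let $y$ be the number of vertices of $N(v)$ that are uncolored after round $m$. Then $v$ has at least $|U'|-y$ unique colors in the final coloring.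
\end{lemma}

\begin{proof}
After the opening, a color $\alpha\in U'$ appears in $N(v)$ on its carrier only. In the rounds a vertex can only receive its own pick, so $\alpha$ is still unique at $v$ after round $m$. Each of the $y$ neighbors colored in the completion receives one color and so spoils at most one color of $U'$.
\end{proof}

\subsection{The hazard of a color}

The surviving colors of $U_v$ must outnumber the uncolored neighbors of $v$ at the end. Given the history before round $j$, a color $\alpha$ is picked in $N(v)$ in round $j$ with probability at most $pH_j(v,\alpha)$, where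
\[H_j(v,\alpha)=\sum_{u\in N(v)\cap P_j,\ \alpha\in L_j(u)}\frac1{|L_j(u)|}\]
is the \emph{hazard} of $\alpha$ at $v$. For a heuristic estimate let $G$ be $\Delta$-regular and ignore fluctuations and failures. Then $n_j(u)\approx\lambda_j\Delta$ for all $u$, where $\lambda_j=(1-q)(1-p)^{j-1}$. At most $\Delta-n_j(u)$ neighbors of $u$ are colored, so $|L_j(u)|>n_j(u)\approx\lambda_j\Delta$. The hazard is a sum of about $\lambda_j\Delta$ terms, each at most about $1/(\lambda_j\Delta)$, so it is at most about $1$.

This bound is exactly critical. With hazard $1$, the surviving colors and the uncolored neighbors both shrink by the factor $1-p$ per round, and their ratio stays what it was after the opening. That ratio is unfavorable: the mean of $|U_v|$ is at most $q\Delta$, which is at most the mean $(1-q)\Delta$ of $n_1(v)$. If instead the hazard is at most $\theta<1$, then after $m=s/p$ rounds about $e^{-\theta s}|U_v|$ colors survive against at most $e^{-s}\Delta$ uncolored neighbors, and the colors win for large $s$. Any constant saving suffices; its size only determines $s$, and the theorem then holds with $c=e^{-s}$.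

Two features of the procedure serve this comparison. The hazard bound divides the number of uncolored vertices near $v$ by the number of uncolored vertices near $u$, so both must be known up to a factor much closer to $1$ than $\theta$. The coins achieve this for the opening: without them the retention probability would depend on the degree, and $n_1(u)/d(u)$ would vary from vertex to vertex. Removing failed vertices achieves it for the rounds: $n_{j+1}(u)$ is a binomial variable with mean $(1-p)n_j(u)$. The price is that failed vertices count as uncolored in Lemma~\ref{lem:count}. An active vertex fails with probability $O(p)$, so this price is small when $p$ is small compared to $e^{-s}$.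

\subsection{Where the saving comes from}

If $d(v)$ is a small fraction of $\Delta$, the hazard has few terms and the saving is immediate. For $d(v)$ comparable to $\Delta$ there are two possibilities: many terms are missing because $\alpha\notin L_j(u)$, or the terms are small because the lists are long.

\begin{example}[complete graph]\label{ex:clique}
In $K_{\Delta+1}$ the carrier of $\alpha\in U_v$ is adjacent to every other neighbor $u$ of $v$, so $\alpha\notin L_j(u)$. The hazard is $0$.
\end{example}

\begin{example}[large girth]\label{ex:girth}
Let $G$ be $\Delta$-regular of girth at least $5$ and let $u\in N(v)$. No carrier is adjacent to $u$. But a color $\alpha\in U_v$ is also missing from $L_1(u)$ if some retained $w\in N(u)$ has the same color as the carrier $a$. All $(\Delta-1)^2$ pairs with $a\in N(v)\setminus\{u\}$ and $w\in N(u)\setminus\{v\}$ are nonadjacent, since an edge $aw$ would close a $4$-cycle, and each pair has equal colors with probability $1/k$. So about $\Delta$ pairs have equal colors, and for each the color is avoided by the other vertices of $N(u)\cup N(v)\cup N(a)\cup N(w)$ with probability at least $q^4$.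 This blocks a constant fraction of $U_v$ at every $u\in N(v)$; the precise count is in the proof of Proposition~\ref{prop:opening}.
\end{example}

\begin{example}[complete bipartite graph]\label{ex:bip}
Let $G=K_{\Delta,\Delta}$ with sides $A\ni v$ and $B=N(v)$. The carrier of $\alpha\in U_v$ lies in $B$ and is adjacent to all of $A$, so $\alpha$ never appears on $A$. Since $N(u)=A$ for $u\in B$, we get $U_v\subseteq L_j(u)$ for all $u\in B$ and all $j$. No term of the hazard is missing, but now $|L_j(u)|\ge|U_v|$ in every round, so $H_j(v,\alpha)\le n_j(v)/|U_v|$. If $|U_v|\ge\rho\Delta$ and $n_j(v)\le(1-p)^{j-1}\Delta$, then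
\[\sum_{j=1}^m pH_j(v,\alpha)\le\frac1\rho\sum_{j\ge1}p(1-p)^{j-1}=\frac1\rho ,\]
whatever the number of rounds. The fraction of $U_v$ that survives is bounded below in terms of $\rho$ alone, while the uncolored fraction $e^{-s}$ tends to $0$. The mechanism is that a color of $U_v$ that has been picked in $B$, and so is no longer unique at $v$, still lies in every list on $B$. Late vertices spend most of their picks on such colors.
\end{example}

The three examples differ in how a neighbor $w$ of $u$ sits relative to $N(v)$, and in a general graph every $w$ behaves as in one of them.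

\begin{definition}\label{def:light}
Fix $\beta>0$. Let $u\in N(v)$. With respect to the pair $(u,v)$, a vertex $w\in N(u)$ is
\begin{itemize}
\item \emph{shared} if $w\in N(v)$;
\item \emph{far} if $w\notin N(v)$ and $|N(v)\setminus N(w)|\ge\beta\Delta$;
\item \emph{close} if $w\notin N(v)$ and $|N(v)\setminus N(w)|<\beta\Delta$.
\end{itemize}
The vertex $u$ is \emph{light for $v$} if it has at least $\beta\Delta$ shared neighbors or at least $\beta\Delta$ far neighbors. Otherwise $u$ is \emph{heavy for $v$}; then fewer than $2\beta\Delta$ neighbors of $u$ are not close.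
\end{definition}

The vertex $v$ itself is always close. The other neighbors of $u$ are shared in Example~\ref{ex:clique}, far in Example~\ref{ex:girth} (when $\Delta-1\ge\beta\Delta$), and close in Example~\ref{ex:bip}. The proof shows that a light neighbor misses a constant fraction of $U_v$ in its list, and that a heavy neighbor keeps a list of size linear in $\Delta$.

\section{Probabilistic tools}\label{sec:tools}

All random variables below are functions of finitely many independent \emph{trials}, each with finitely many outcomes. Such a function is \emph{$b$-Lipschitz} if changing one trial changes its value by at most $b$.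

\emph{Symmetric Lov\'asz Local Lemma.} If each event of a finite family has probability at most $P$ and is mutually independent of all but at most $D$ other events of the family, and $eP(D+1)\le1$, then with positive probability no event of the family occurs.

\begin{lemma}\label{lem:LLL}
Let $\Delta\ge4$ and let there be one trial for each vertex of $G$. Consider a family of bad events, each attached to a vertex, with at most $5\Delta$ events per vertex, such that each event is determined by the trials within distance $3$ of its vertex and has probability at most $\Delta^{-10}$. Then with positive probability no bad event occurs.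
\end{lemma}

\begin{proof}
An event attached to $v$ is mutually independent of the events attached to vertices at distance more than $6$ from $v$, since these use other trials. At most $1+\Delta+\dots+\Delta^6\le2\Delta^6$ vertices lie within distance $6$ of $v$, so $D+1\le10\Delta^7$, and $e\Delta^{-10}\cdot10\Delta^7\le10e/64<1$.
\end{proof}

\emph{McDiarmid's inequality.} If $X$ is $b$-Lipschitz and determined by at most $n$ trials, then for $t\ge0$ each of $\Pr(X\ge EX+t)$ and $\Pr(X\le EX-t)$ is at most $e^{-2t^2/(nb^2)}$. For a sum of independent indicator variables ($b=1$) this is Hoeffding's inequality.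

Whether a neighbor of $v$ is retained depends on trials at distance $2$ from $v$. A count over $N(v)$ can thus depend on about $\Delta d(v)$ trials, and for deviations of order $d(v)$ McDiarmid's bound is then useless. Talagrand's inequality replaces the number of trials by the number of trials needed to witness a large value. We say that $X$ \emph{has certificates of size $n$} if for every outcome $x$ there is a set $I$ of at most $n$ trials such that $X(y)\ge X(x)$ for every outcome $y$ that agrees with $x$ on $I$. In our applications $X$ counts at most $D$ objects, each counted object is witnessed by at most $r$ trials, and the union of the witnesses is a certificate of size $rD$.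

\emph{Talagrand's inequality} \cite[Theorem~7.7.1]{AS}. If $Z$ is $1$-Lipschitz and has certificates of size $n\ge1$, then $\Pr(Z\le B-t\sqrt n)\Pr(Z\ge B)\le e^{-t^2/4}$ for all real $B$ and all $t\ge0$. (The theorem allows the size of the certificate to depend on the level $B$; we need only the constant case.)

\begin{lemma}\label{lem:T}
Let $X$ be $b$-Lipschitz with certificates of size $n\ge1$, let $y>0$ and put $F=y^2/(16b^2n)$. If $F\ge16$, then $\Pr(|X-EX|\ge y)\le4e^{-F}$.
\end{lemma}

\begin{proof}
Put $\sigma=b\sqrt n$. Talagrand's inequality for $X/b$ reads $\Pr(X\le B-t\sigma)\Pr(X\ge B)\le e^{-t^2/4}$. Let $A$ be a median of $X$, so that $\Pr(X\ge A)\ge\frac12$ and $\Pr(X\le A)\ge\frac12$. The choices $B=A$ and $B=A+t\sigma$ give $\Pr(X\le A-t\sigma)\le2e^{-t^2/4}$ and $\Pr(X\ge A+t\sigma)\le2e^{-t^2/4}$. Hence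
\[|EX-A|\le E|X-A|\le\sigma\int_0^\infty4e^{-t^2/4}\,dt=4\sqrt\pi\,\sigma\le8\sigma,\]
and so $\Pr(|X-EX|\ge(t+8)\sigma)\le4e^{-t^2/4}$. Take $t=y/(2\sigma)$. Then $t^2/4=F$, and $F\ge16$ means $8\sigma\le y/2$, so $(t+8)\sigma\le y$.
\end{proof}

One type of count occurs three times.

\begin{lemma}[collision counts]\label{lem:collision}
Suppose the trial of each vertex $z$ determines a coin $\xi_z\in\{0,1\}$ and either a color $\psi(z)\in[k]$ or no color. Let $W\subseteq N(v)$, and let $X$ be the number of $y\in W$ such that $\xi_y=0$, or $y$ has a color and another vertex of $N(v)\cup N(y)$ has the same color. If $\mu>0$ and $D\ge|W|$ is an integer with $\mu^2D/288\ge16$, then $\Pr(|X-EX|\ge\mu D)\le4e^{-\mu^2D/288}$.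
\end{lemma}

\begin{proof}
A counted vertex $y$ is witnessed by its own trial and, if $\xi_y=1$, the trial of one vertex colliding with it. So $X$ has certificates of size $2D$. Now change the trial of a vertex $z$. Apart from $z$, only vertices of $W\setminus\{z\}$ whose color is the old or the new color of $z$ can change status. If two or more vertices of $W\setminus\{z\}$ have the same color, they collide with each other inside $N(v)$ and are counted regardless of $z$. So at most one vertex changes status for each of the two colors, and $X$ is $3$-Lipschitz. Apply Lemma~\ref{lem:T} with $b=3$, $n=2D$, $y=\mu D$.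
\end{proof}

\section{Constants}\label{sec:constants}

The constants are chosen in the following order. First,
\[\rho=\frac1{10},\qquad\varepsilon=\frac\rho{128},\qquad\eta=\frac\rho{32},\qquad\beta=\frac{\rho\varepsilon}{224},\qquad\gamma=\frac{e^{-4}\beta^2}4 .\]
Here $\rho$ will be the density of $U_v$ in $N(v)$, $\eta\Delta$ the list size of a heavy vertex, $\beta$ is the parameter of Definition~\ref{def:light}, and $\gamma$ measures the saving at a light vertex. Next, let $s$ be an integer with
\begin{equation}\label{eq:s}
\frac{\gamma\rho\varepsilon}{2e}\,e^{\gamma s/4}\ge4 ,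
\end{equation}
and put $c=e^{-s}$. Since $\gamma,\rho,\varepsilon<1$, this implies $e^s\ge e^{\gamma s/4}\ge1/\varepsilon$ and $\frac\rho e\,e^{2s/3}\ge4$. Let $p=1/N$ for an integer $N\ge32e^s$ and let $m=sN$, so that
\[mp=s,\qquad 8p\le e^{-s}/4,\qquad ps\le\tfrac18,\qquad p\le\tfrac14 .\]
Let $\mu>0$ be the relative error allowed in one step and $\omega=(m+1)\mu$ the accumulated error, with $\omega\le\gamma e^{-s-1}/200$. In particular
\[\mu\le\gamma,\qquad\mu<0.03,\qquad\omega\le e^{-s}/8,\qquad\omega\le\gamma\le\rho/64 .\]
Let $M\ge1$ be an integer with $1/M!\le\mu/8$ and put $\kappa=\mu^2/\big(1024(2M+1)^2(M+1)\big)$. Choose $\Delta_0\ge4$ such that $\kappa\Delta\ge16$ and $8e^{-\kappa\Delta}\le\Delta^{-10}$ for all $\Delta\ge\Delta_0$. Finally let $C_0=\max\{3456/\mu^2,\ \Delta_0/\log2\}$.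

If $2\le\Delta<\Delta_0$, then $C_0\log\Delta\ge\Delta_0>\Delta$, no vertex has degree at least $C_0\log\Delta$, and a greedy coloring proves Theorem~\ref{thm:main}. \emph{From now on $\Delta\ge\Delta_0$.} Let $V^*=\{v:d(v)\ge C_0\log\Delta\}$. A vertex $v\in V^*$ is \emph{big} if $d(v)\ge\Delta/8$ and \emph{small} otherwise. For $v\in V^*$ we have $\mu^2d(v)/288\ge12\log\Delta\ge16$, and therefore $4e^{-\mu^2d(v)/288}\le4\Delta^{-12}\le\Delta^{-10}$. Every failure probability below is at most $8e^{-\kappa\Delta}$, or at most $4e^{-\mu^2d(v)/288}$ with $v\in V^*$; so it is at most $\Delta^{-10}$, and the size conditions of Lemmas~\ref{lem:T} and~\ref{lem:collision} hold. (The rates $2\mu^2$, $\mu^2/4$, $\mu^2/288$ and $\mu^2/768$ that occur all exceed $\kappa$.)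

Put $x_j=(1-p)^{j-1}$ and $\lambda_j=(1-q)x_j$, and let $J$ be the least integer with $(1-p)^J\le\rho/64$.

\begin{lemma}\label{lem:arith}
\begin{itemize}
\item[(a)] $1-z\ge e^{-z-z^2}$ for $0\le z\le\frac12$, and $e^{-s-1}\le x_{m+1}\le e^{-s}$.
\item[(b)] For $1\le j\le m+1$: $\ \omega\le x_j/200$, $\ \omega\le\gamma\lambda_j/100$, $\ \lambda_j+\omega\le x_j$, $\ \lambda_j-\omega\ge0.495\,x_j$.
\item[(c)] $\sum_{j=i}^mpx_j\le x_i$ for $i\ge1$, and $\sum_{j=1}^Jp/x_j\le1/x_{J+1}$.
\item[(d)] $1\le J\le m$, $\ \varepsilon\le x_{J+1}\le\rho/64$, and $Jp\le\log(1/\varepsilon)$.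
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\log(1-z)+z+z^2$ vanishes at $0$ and has derivative $z(1-2z)/(1-z)\ge0$ on $[0,\frac12]$. Hence $e^{-s}\ge(1-p)^m\ge e^{-s-ps}\ge e^{-s-1}$.

(b) By (a), $\omega\le\gamma x_{m+1}/200\le\gamma x_j/200$, and $x_j/2\le\lambda_j\le(1-\frac1e)x_j$. All four inequalities follow.

(c) We have $px_j=x_j-x_{j+1}$ and $p/x_j\le p/x_{j+1}=1/x_{j+1}-1/x_j$; both sums telescope.

(d) We have $J\ge1$ because $\rho/64<1$, and $J\le m$ because $(1-p)^m\le e^{-s}\le\varepsilon<\rho/64$. By minimality, $x_{J+1}=(1-p)^J>(1-p)\rho/64\ge\varepsilon$. Finally $e^{-Jp}\ge(1-p)^J\ge\varepsilon$.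
\end{proof}

\section{The opening}\label{sec:opening}

The opening must leave every vertex with the predicted number of uncolored neighbors, create many unique colors, block many of them at each light vertex, and keep most of them away from the neighborhood of each heavy vertex. Since colors are uniform on $[k]$ at this stage, the joint probabilities involved can be computed directly.

\begin{proposition}\label{prop:opening}
With positive probability the opening satisfies all of the following.
\begin{itemize}
\item[(A1)] $|n_1(u)-(1-q)d(u)|\le\mu\Delta$ for all $u\in V$.
\item[(A2)] $|U_v|\ge\rho\,d(v)$ for all $v\in V^*$.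
\item[(A3)] $|U_v\setminus L_1(u)|\ge\gamma\Delta$ for all big $v$ and all $u\in N(v)$ that are light for $v$.
\item[(A4)] For all big $v$ and all $u\in N(v)$ that are heavy for $v$, at most $(\beta+\mu)\Delta$ colors of $U_v$ are the color of a retained close neighbor of $u$.
\end{itemize}
\end{proposition}

\begin{proof}
The trial of a vertex $u$ is $(\varphi(u),\xi_u)$. Attach the failure of (A1) to $u$ and the failures of (A2)--(A4) to $v$; this gives at most $\Delta+2$ events per vertex. Whether a vertex is retained is determined by the trials within distance $1$ of it, and the vertices in question are within distance $2$ of the vertex of attachment. By Lemma~\ref{lem:LLL} it suffices to bound each failure probability.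

\emph{(A1).} The number $n_1(u)$ of non-retained neighbors has mean $(1-q)d(u)$, but it is not Lipschitz with a bounded constant: many neighbors of $u$ may share a color, and one vertex $z$ adjacent to all of them decides whether they are retained. We remove this effect by always counting such neighbors. Call $y\in N(u)$ \emph{crowded} if at least $M$ other vertices of $N(u)$ have color $\varphi(y)$. Then $\Pr(y\text{ crowded})\le\binom{d(u)-1}Mk^{-M}\le1/M!\le\mu/8$. Let $K$ be the number of crowded vertices of $N(u)$, and $T$ the number of vertices of $N(u)$ that are crowded or not retained. Then $T-K\le n_1(u)\le T$, $EK\le\mu\Delta/8$ and $(1-q)d(u)\le ET\le(1-q)d(u)+\mu\Delta/8$.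

A crowded vertex is witnessed by $M+1$ trials and a non-retained vertex by at most $2\le M+1$ trials, so $K$ and $T$ have certificates of size $(M+1)\Delta$. Change the trial of $z$. Apart from $z$, only vertices of $N(u)\setminus\{z\}$ with the old or the new color of $z$ can change status. If at least $M+1$ vertices of $N(u)\setminus\{z\}$ have a given color, they are all crowded regardless of $z$ and none of them changes status; otherwise at most $M$ of them do. So $K$ and $T$ are $(2M+1)$-Lipschitz. By Lemma~\ref{lem:T} with $y=\mu\Delta/8$, where $F=\kappa\Delta$, both are within $\mu\Delta/8$ of their means except with probability $8e^{-\kappa\Delta}$. In that case $n_1(u)\le(1-q)d(u)+\mu\Delta/4$ and $n_1(u)\ge(1-q)d(u)-3\mu\Delta/8$.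

\emph{(A2).} For $W\subseteq N(v)$ let $X_W$ be the collision count of Lemma~\ref{lem:collision} with $\psi=\varphi$. A vertex $y\in W$ is not counted exactly if it is retained and is the only vertex of $N(v)$ with its color, that is, if it is the carrier of a color of $U_v$. This has probability at least $(1-\frac1k)^{\Delta-d(y)}(1-\frac1k)^{d(y)+d(v)}\ge q^2\ge e^{-2}$. So the number $|W|-X_W$ of carriers in $W$ has mean at least $e^{-2}|W|$. For $W=N(v)$ and $D=d(v)$, Lemma~\ref{lem:collision} gives $|U_v|\ge(e^{-2}-\mu)d(v)\ge(0.135-0.03)d(v)\ge\rho\,d(v)$ except with probability $4e^{-\mu^2d(v)/288}$.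

\emph{(A3), many shared neighbors.} Let $W=N(u)\cap N(v)$ with $|W|\ge\beta\Delta$. A carrier in $W$ is a retained neighbor of $u$, so its color lies in $U_v\setminus L_1(u)$, and different carriers have different colors. The number of carriers in $W$ has mean at least $e^{-2}\beta\Delta\ge2\gamma\Delta$. By Lemma~\ref{lem:collision} with $D=\Delta$, it is at least $2\gamma\Delta-\mu\Delta\ge\gamma\Delta$ except with probability $4e^{-\mu^2\Delta/288}$.

\emph{(A3), many far neighbors.} Let $W$ be the set of far neighbors of $u$, with $|W|\ge\beta\Delta$. Call $(a,w)$ a \emph{pair} if $w\in W$ and $a\in N(v)\setminus N(w)$. There are at least $\beta^2\Delta^2$ pairs, and in a pair $a$ and $w$ are nonadjacent and distinct, since $w\notin N(v)$. A pair is an \emph{$\alpha$-pair} if $\varphi(a)=\varphi(w)=\alpha$. An $\alpha$-pair is \emph{clean} if $\xi_a=\xi_w=1$ and no vertex of $N(u)\cup N(v)\cup N(a)\cup N(w)$ other than $a,w$ has color $\alpha$.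

If $(a,w)$ is a clean $\alpha$-pair, then $a$ and $w$ are retained, $a$ is the only vertex of $N(v)$ with color $\alpha$, and $w\in N(u)$. So $\alpha\in U_v\setminus L_1(u)$. Moreover $(a,w)$ is then the only $\alpha$-pair: if $(a',w')$ is one, then $a'\in N(v)$ and $w'\in N(u)$ force $a',w'\in\{a,w\}$, and since $a,a'\in N(v)$ while $w,w'\notin N(v)$, we get $a'=a$ and $w'=w$. Hence the number $Y$ of colors with a clean pair equals the number of clean pairs. A given pair has equal colors with probability $1/k$, so
\[EY\ge\beta^2\Delta^2\cdot\frac1k\Big(1-\frac1k\Big)^{(\Delta-d(a))+(\Delta-d(w))+d(u)+d(v)+d(a)+d(w)}\ge\frac{\beta^2\Delta^2q^4}k\ge\frac{e^{-4}\beta^2}2\Delta=2\gamma\Delta .\]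

Cleanness is a condition on many trials, so $Y$ has no small certificates; we write it as a difference of two variables that do. Let $Y_1$ be the number of colors $\alpha$ with an $\alpha$-pair, and $Y_2$ the number of colors $\alpha$ with an $\alpha$-pair but no clean one, so that $Y=Y_1-Y_2$. Each counted color appears on $W$, so $Y_1,Y_2\le\Delta$. The status of a color depends only on the vertices with this color and their coins, so one trial affects at most two colors, and $Y_1,Y_2$ are $2$-Lipschitz. A color counted by $Y_1$ is witnessed by the two trials of a pair. For a color $\alpha$ counted by $Y_2$, take any $\alpha$-pair $(a,w)$. It is not clean, so one of its coins is $0$ or a third vertex of the four neighborhoods has color $\alpha$. In every outcome that agrees on these at most three trials, $(a,w)$ is an $\alpha$-pair that is not clean; a clean $\alpha$-pair would be the only $\alpha$-pair, so there is none. Thus both variables have certificates of size $3\Delta$. Lemma~\ref{lem:T} with $y=\mu\Delta/2$ gives $Y\ge EY-\mu\Delta\ge\gamma\Delta$ except with probability $8e^{-\mu^2\Delta/768}$.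

\emph{(A4).} Call $\alpha$ \emph{mixed} if $\varphi(w)=\varphi(a)=\alpha$ for some close $w\in N(u)$ and some $a\in N(v)\setminus N(w)$. If $\alpha\in U_v$ is the color of a retained close $w$, then the carrier $a$ of $\alpha$ has $\varphi(a)=\varphi(w)$, so $a\notin N(w)$ because $w$ is retained, and $\alpha$ is mixed. There are at most $\Delta\cdot\beta\Delta$ choices of $(a,w)$, and $a\ne w$ in each, so the expected number of mixed colors is at most $\beta\Delta^2/k\le\beta\Delta$. This number is $2$-Lipschitz and determined by the at most $2\Delta$ trials in $N(u)\cup N(v)$. By McDiarmid's inequality it exceeds $(\beta+\mu)\Delta$ with probability at most $e^{-\mu^2\Delta/4}$.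
\end{proof}

Fix an outcome of the opening as in Proposition~\ref{prop:opening}. Property (A3) is a statement about each light vertex, whereas the hazard is a sum for each color. Double counting converts one into the other, at the cost of discarding the colors that are not blocked often enough. For big $v$, $\alpha\in[k]$ and $1\le j\le m+1$ let
\[S_j(v,\alpha)=\big|\{u\in N(v)\cap P_j:\ u\text{ is light for }v\text{ and }\alpha\in L_1(u)\}\big| .\]
The condition refers to the first list $L_1(u)$, so that $S_j(v,\alpha)$ changes only through activations. Define
\[U_v^1=\begin{cases}\{\alpha\in U_v:S_1(v,\alpha)\le(1-\frac\gamma2)\,n_1(v)\}&\text{if }v\text{ is big},\\ U_v&\text{if }v\text{ is small.}\end{cases}\]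

\begin{lemma}\label{lem:U1}
We have $|U_v^1|\ge\frac{\gamma\rho}2\,d(v)$ for big $v$ and $|U_v^1|\ge\rho\,d(v)$ for small $v$.
\end{lemma}

\begin{proof}
For small $v$ this is (A2). Let $v$ be big. By (A3) and $|U_v|\le\Delta$, each light $u$ has $|U_v\cap L_1(u)|\le|U_v|-\gamma\Delta\le(1-\gamma)|U_v|$. Summing over the light vertices of $N(v)\cap P_1$ gives $\sum_{\alpha\in U_v}S_1(v,\alpha)\le(1-\gamma)|U_v|\,n_1(v)$. If $n_1(v)=0$ then $U_v^1=U_v$. Otherwise $|U_v\setminus U_v^1|\le\frac{1-\gamma}{1-\gamma/2}|U_v|\le(1-\frac\gamma2)|U_v|$, because $1-\gamma\le(1-\frac\gamma2)^2$. In both cases $|U_v^1|\ge\frac\gamma2|U_v|\ge\frac{\gamma\rho}2d(v)$.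
\end{proof}

\section{The rounds}\label{sec:rounds}

For $v\in V^*$ let $U_v^{j+1}$ be the set of colors of $U_v^j$ that are not picked in round $j$ by an active vertex of $N(v)$. Let $T_j(v)$ be the number of active $y\in N(v)\cap P_j$ whose pick is also the pick of another active vertex of $N(v)\cup N(y)$. Every vertex of $N(v)$ that fails in round $j$ is counted by $T_j(v)$. The bound that we shall prove for the hazard is
\[\theta_j(v)=\begin{cases}1/3&v\text{ small},\\ 1+\gamma/40&v\text{ big},\ j\le J,\\ 1-\gamma/4+x_j/\eta&v\text{ big},\ j>J.\end{cases}\]

The change at round $J$ comes from the heavy vertices. In $K_{\Delta,\Delta}$ a close vertex never takes a color of $U_v$. In general its list contains up to $\beta\Delta$ such colors out of about $x_j\Delta$, so the leak in round $j$ is of order $p\beta\Delta/x_j$, and by Lemma~\ref{lem:arith}(c) the total leak up to round $J$ is of order $\beta\Delta/x_{J+1}$. This estimate cannot be run to the end, because $x_{m+1}\le e^{-s}$ and $s$ was chosen after $\beta$. We therefore stop it at round $J$, where $x_{J+1}\ge\varepsilon$ is still much larger than $\beta$. After round $J$ at most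 $\rho\Delta/64$ further neighbors of any vertex get colored in the rounds, which is too few to exhaust the list. For $j\le J$ we use the critical bound on the hazard; this costs a factor of about $e^{-Jp}\ge\varepsilon$, independent of $s$.

We require the following properties of round $j$.
\begin{itemize}
\item[(B1)] $|n_{j+1}(u)-(1-p)n_j(u)|\le\mu\Delta$ for all $u\in V$.
\item[(B2)] $n_{j+1}(v)\le(1-p)n_j(v)+\mu\,d(v)$ for all $v\in V^*$.
\item[(B3)] $S_{j+1}(v,\alpha)\le(1-p)S_j(v,\alpha)+\mu\Delta$ for all big $v$ and all $\alpha\in[k]$.
\item[(B4)] $|U_v^{j+1}|\ge(1-p\,\theta_j(v))|U_v^j|-\mu\,d(v)$ for all $v\in V^*$.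
\item[(B5)] $T_j(v)\le8p^2x_jd(v)+\mu\,d(v)$ for all $v\in V^*$.
\item[(B6)] If $j\le J$, $v$ is big and $u\in N(v)$ is heavy for $v$, then at most $4p\beta\Delta/x_j+\mu\Delta$ active close neighbors of $u$ pick a color of $U_v$.
\end{itemize}
Property (B2) is needed next to (B1) because the error $\mu\Delta$ carries no information when $d(v)$ is much smaller than $\Delta$. We say that the history is \emph{good before round $j$} if (B1)--(B6) held in rounds $1,\dots,j-1$.

\begin{lemma}\label{lem:history}
Let $1\le j\le m+1$ and let the history be good before round $j$. Then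
\begin{align}
|n_j(u)-\lambda_jd(u)|&\le\omega\Delta&&\text{for all }u\in V,\label{eq:n}\\
|L_j(u)|&\ge(\lambda_j-\omega)\Delta\ge x_j\Delta/4&&\text{for all }u\in V,\label{eq:L}\\
\sum_{w\in N(u)\cap P_j}\frac1{|L_j(w)|}&\le1+\frac\gamma{40}\le2&&\text{for all }u\in V,\label{eq:H}\\
n_j(v)&\le(x_j+\omega)\,d(v)\le2x_jd(v)&&\text{for all }v\in V^*,\label{eq:nv}\\
S_j(v,\alpha)&\le\big((1-\tfrac\gamma2)\lambda_j+\omega\big)\Delta&&\text{for all big }v,\ \alpha\in U_v^1.\label{eq:S}
\end{align}
\end{lemma}

\begin{proof}
Let $e_i=|n_i(u)-\lambda_id(u)|$. Then $e_1\le\mu\Delta$ by (A1), and $e_{i+1}\le(1-p)e_i+\mu\Delta$ by (B1), since $\lambda_{i+1}=(1-p)\lambda_i$. So $e_j\le j\mu\Delta\le\omega\Delta$, which is~\eqref{eq:n}. The colored neighbors of $u$ lie outside $P_j$, so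
\[|L_j(u)|\ge\Delta+1-d(u)+n_j(u)\ge\Delta-(1-\lambda_j)d(u)-\omega\Delta\ge(\lambda_j-\omega)\Delta,\]
and Lemma~\ref{lem:arith}(b) gives~\eqref{eq:L}. By \eqref{eq:n} and~\eqref{eq:L}, the sum in~\eqref{eq:H} is at most
\[\frac{\lambda_j+\omega}{\lambda_j-\omega}\le\frac{1+\gamma/100}{1-\gamma/100}=1+\frac{\gamma/50}{1-\gamma/100}\le1+\frac\gamma{40}.\]
Iterating (B2) from $n_1(v)\le d(v)$ gives $n_j(v)\le(x_j+(j-1)\mu)d(v)$, and $\omega\le x_j$; this is~\eqref{eq:nv}. Iterating (B3) and using the definition of $U_v^1$ and (A1),
\[S_j(v,\alpha)\le x_j\Big(1-\frac\gamma2\Big)\big((1-q)d(v)+\mu\Delta\big)+(j-1)\mu\Delta\le\Big(1-\frac\gamma2\Big)\lambda_j\Delta+j\mu\Delta .\qedhere\]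
\end{proof}

\begin{lemma}[heavy vertices keep long lists]\label{lem:heavy}
Let $J<j\le m$ and let the history be good before round $j$. If $v$ is big and $u\in N(v)$ is heavy for $v$, then $|L_j(u)|\ge\eta\Delta$.
\end{lemma}

\begin{proof}
We count the colors of $U_v$ that appear on $N(u)$ just after round $J$. The neighbors of $u$ that are not close contribute fewer than $2\beta\Delta$. The retained close neighbors contribute at most $(\beta+\mu)\Delta$ by (A4). The close neighbors colored in rounds $1,\dots,J$ contribute at most $\sum_{i\le J}(4p\beta/x_i+\mu)\Delta\le(4\beta/\varepsilon+J\mu)\Delta$ by (B6) and Lemma~\ref{lem:arith}(c),(d). The total is at most $(7\beta/\varepsilon+\omega)\Delta=(\rho/32+\omega)\Delta$. A neighbor of $u$ that is colored in one of the rounds $J+1,\dots,j-1$ lies in $P_{J+1}$, and $n_{J+1}(u)\le(\lambda_{J+1}+\omega)\Delta\le x_{J+1}\Delta\le\rho\Delta/64$ by~\eqref{eq:n}. Since $v$ is big, (A2) gives $|U_v|\ge\rho\Delta/8$. Hence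
\[|L_j(u)|\ge|U_v\cap L_j(u)|\ge\Big(\frac\rho8-\frac\rho{32}-\omega-\frac\rho{64}\Big)\Delta\ge\Big(\frac{5\rho}{64}-\frac\rho{64}\Big)\Delta\ge\eta\Delta .\qedhere\]
\end{proof}

\begin{lemma}[hazard bound]\label{lem:hazard}
Let $1\le j\le m$ and let the history be good before round $j$. Then $H_j(v,\alpha)\le\theta_j(v)$ for all $v\in V^*$ and $\alpha\in U_v^1$.
\end{lemma}

\begin{proof}
If $v$ is small, then \eqref{eq:nv}, \eqref{eq:L} and Lemma~\ref{lem:arith}(b) give
\[H_j(v,\alpha)\le\frac{(x_j+\omega)\Delta/8}{(\lambda_j-\omega)\Delta}\le\frac{1.005/8}{0.495}\le\frac13 .\]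
If $v$ is big and $j\le J$, the bound is~\eqref{eq:H}. Let $v$ be big and $j>J$. A light $u\in N(v)\cap P_j$ with $\alpha\in L_j(u)\subseteq L_1(u)$ is counted by $S_j(v,\alpha)$, so by \eqref{eq:S} and~\eqref{eq:L} the light vertices contribute at most
\[\frac{(1-\gamma/2)\lambda_j+\omega}{\lambda_j-\omega}\le\frac{1-\gamma/2+\gamma/100}{1-\gamma/100}\le1-\frac\gamma4,\]
where the last step holds because $(1-\frac\gamma4)(1-\frac\gamma{100})\ge1-0.26\gamma\ge1-0.49\gamma$. By Lemma~\ref{lem:heavy} and~\eqref{eq:n}, the heavy vertices contribute at most $n_j(v)/(\eta\Delta)\le(\lambda_j+\omega)/\eta\le x_j/\eta$.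
\end{proof}

\begin{proposition}\label{prop:rounds}
The outcomes of the rounds can be chosen so that \textup{(B1)--(B6)} hold in every round $j=1,\dots,m$.
\end{proposition}

\begin{proof}
By induction, fix a history that is good before round $j$. The trial of a vertex of $P_j$ is its activation together with its pick; the other vertices have trivial trials. Attach the failure of (B1) to $u$ and the failures of (B2)--(B6) to $v$. This gives at most $4+k+\Delta\le5\Delta$ events per vertex, each determined by the trials within distance $2$. By Lemma~\ref{lem:LLL} it suffices to bound each failure probability.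

\emph{(B1)--(B3).} The variable $n_{j+1}(u)$ counts the inactive vertices among the $n_j(u)$ vertices of $N(u)\cap P_j$, and $S_{j+1}(v,\alpha)$ counts the inactive vertices among those counted by $S_j(v,\alpha)$. These are sums of independent indicators with means $(1-p)n_j(u)$ and $(1-p)S_j(v,\alpha)$. Hoeffding's inequality, with at most $\Delta$, $d(v)$ and $\Delta$ summands, gives failure probabilities at most $2e^{-2\mu^2\Delta}$, $e^{-2\mu^2d(v)}$ and $e^{-2\mu^2\Delta}$.

\emph{(B4).} By Lemma~\ref{lem:hazard}, each $\alpha\in U_v^j\subseteq U_v^1$ is picked in $N(v)$ with probability at most $p\,\theta_j(v)$, so $E|U_v^j\setminus U_v^{j+1}|\le p\,\theta_j(v)|U_v^j|$. Changing one trial removes at most one color from the set of picked colors and adds at most one, so $|U_v^j\setminus U_v^{j+1}|$ is $1$-Lipschitz, and it is determined by at most $d(v)$ trials. McDiarmid's inequality gives failure probability at most $e^{-2\mu^2d(v)}$.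

\emph{(B5).} Given that $y\in N(v)\cap P_j$ is active with a given pick, each other vertex $z\in P_j$ makes the same pick with probability at most $p/|L_j(z)|$. By~\eqref{eq:H} for $y$ and for $v$, some vertex of $N(y)\cup N(v)$ other than $y$ does so with probability at most $4p$. Hence $ET_j(v)\le p\cdot4p\cdot n_j(v)\le8p^2x_jd(v)$ by~\eqref{eq:nv}. The variable $T_j(v)$ is the collision count of Lemma~\ref{lem:collision} for $W=N(v)\cap P_j$, with all coins equal to $1$ and with $\psi$ the pick of an active vertex and no color otherwise. With $D=d(v)$ the failure probability is at most $4e^{-\mu^2d(v)/288}$.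

\emph{(B6).} Let $w\in N(u)\cap P_j$ be close. If the carrier of $\alpha\in U_v$ is adjacent to $w$, then $\alpha\notin L_1(w)\supseteq L_j(w)$. So the carriers of the colors of $U_v\cap L_j(w)$ are distinct vertices of $N(v)\setminus N(w)$, and $|U_v\cap L_j(w)|<\beta\Delta$. By~\eqref{eq:L}, $w$ is active and picks a color of $U_v$ with probability at most $p\beta\Delta/(x_j\Delta/4)=4p\beta/x_j$. These events are independent over the at most $\Delta$ vertices $w$, and Hoeffding's inequality gives failure probability at most $e^{-2\mu^2\Delta}$.
\end{proof}

\section{Surviving colors against uncolored neighbors}\label{sec:end}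

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix outcomes as in Propositions~\ref{prop:opening} and~\ref{prop:rounds}, complete the coloring greedily, and let $v\in V^*$. Write $\theta_j=\theta_j(v)$.

\emph{Surviving colors.} For $j>J$ we have $x_j/\eta\le x_{J+1}/\eta\le\frac12$ by Lemma~\ref{lem:arith}(d), so $\theta_j\le2$ and $p\theta_j\le\frac12$ in all cases. Iterating (B4) gives $|U_v^{m+1}|\ge|U_v^1|\,\Pi-m\mu\,d(v)$ with $\Pi=\prod_{j\le m}(1-p\theta_j)$. By Lemma~\ref{lem:arith}(a) and $\sum_j(p\theta_j)^2\le4p^2m=4ps\le\frac12$,
\[\Pi\ge e^{-1/2}\exp\Big(-\sum_{j\le m}p\theta_j\Big).\]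
If $v$ is small, then $\sum_jp\theta_j=s/3$, and Lemma~\ref{lem:U1} gives
\[|U_v^1|\,\Pi\ge\frac\rho e\,e^{-s/3}d(v)=\frac\rho e\,e^{2s/3}\cdot e^{-s}d(v)\ge4e^{-s}d(v).\]
If $v$ is big, then $\sum_{j>J}px_j/\eta\le x_{J+1}/\eta\le\frac12$ by Lemma~\ref{lem:arith}(c), so
\begin{align*}
\sum_{j\le m}p\theta_j&\le Jp\Big(1+\frac\gamma{40}\Big)+(m-J)p\Big(1-\frac\gamma4\Big)+\frac12\\
&=\Big(1-\frac\gamma4\Big)s+Jp\Big(\frac\gamma{40}+\frac\gamma4\Big)+\frac12\le\Big(1-\frac\gamma4\Big)s+\log\frac1\varepsilon+\frac12 .
\end{align*}
Thus $\Pi\ge\frac\varepsilon e\,e^{\gamma s/4}e^{-s}$. The factor $e^{\gamma s/4}$ is the accumulated saving, and by~\eqref{eq:s} it pays for the three constant losses $\rho$, $\gamma/2$ and $\varepsilon/e$: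
\[|U_v^1|\,\Pi\ge\frac{\gamma\rho}2\cdot\frac\varepsilon e\,e^{\gamma s/4}e^{-s}d(v)\ge4e^{-s}d(v).\]
Since $m\mu\le\omega\le e^{-s}/8$, in both cases $|U_v^{m+1}|\ge(4-\frac18)e^{-s}d(v)$.

\emph{Uncolored neighbors.} A neighbor of $v$ that is uncolored after round $m$ lies in $P_{m+1}$ or failed in some round. By \eqref{eq:nv}, (B5) and $\sum_jpx_j\le1$, the number of these neighbors is at most
\[n_{m+1}(v)+\sum_{j\le m}T_j(v)\le(x_{m+1}+\omega)d(v)+(8p+\omega)d(v)\le\Big(1+\frac18+\frac14+\frac18\Big)e^{-s}d(v)=\frac32e^{-s}d(v).\]

\emph{Comparison.} No color of $U_v^{m+1}\subseteq U_v$ was picked in $N(v)$ in any round. By Lemma~\ref{lem:count}, $v$ has at least $(4-\frac18-\frac32)e^{-s}d(v)\ge2e^{-s}d(v)\ge c\,d(v)$ unique colors in the final coloring, which is a proper $(\Delta+1)$-coloring of $G$.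
\end{proof}

\begin{remark}
The hypothesis $d(v)\ge C_0\log\Delta$ enters only through (A2), (B2), (B4) and (B5), the four properties whose error is measured against $d(v)$: it brings their failure probabilities below $\Delta^{-10}$. No lower bound on the degrees of the other vertices is used. The threshold $\Delta/8$ between small and big vertices is used from both sides: below it the hazard has few terms, and above it $|U_v|$ is linear in $\Delta$, as Lemma~\ref{lem:heavy} requires.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS} Alon and Spencer, \emph{The Probabilistic Method}.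

\bibitem{CDOP} Quentin Chuet, Tianjiao Dai, Qiancheng Ouyang, Fran\c{c}ois Pirot, New bounds for proper $h$-conflict-free colourings, arXiv:2505.04543 (2025).

\end{thebibliography}
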